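# Quotients of groups and model companions of measure-preserving actions

## 1. The natural guess: model companions pass to quotients

Let $\Gamma$ be a countable group. The probability measure-preserving (p.m.p.) actions of $\Gamma$ are the models of a theory $T_\Gamma$ in continuous first-order logic. Some actions are "existentially closed": every finite system of conditions that can be solved in a larger action can already be solved, up to any error, in the action itself. When the existentially closed actions are the models of a theory of their own, that theory is the model companion $T_\Gamma^*$. Whether $T_\Gamma^*$ exists depends on the group. Two facts may be used.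

* **(i)** Berenstein, Henson and Ibarlucía showed that $T^*_\Gamma$ exists when $\Gamma$ is a nonabelian free group on a countable number of generators. In particular $T^*_{\mathbb F_\infty}$ exists, where $\mathbb F_\infty$ is free on countably infinitely many generators.
* **(ii)** If $\Lambda\le\Gamma$ and $T_\Gamma^*$ exists, then $T_\Lambda^*$ exists.

The problem, taken from Goldbring, Seward and Tucker-Drob, "Existentially closed measure-preserving actions of approximately treeable groups" (arXiv:2507.03195), is about quotients. Prove or disprove: *if $T_\Gamma^*$ exists and $N\trianglelefteq\Gamma$, then $T^*_{\Gamma/N}$ exists.*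

The first guess is "yes". A p.m.p. action of $\Gamma/N$ is nothing but a p.m.p. action of $\Gamma$ in which $N$ acts trivially. So it seems enough to take a good $\Gamma$-action and look at its $N$-fixed part.

Here is a first test. Suppose the quotient splits, $\Gamma=N\rtimes\Lambda$. Then $\Gamma/N\cong\Lambda$ is a subgroup of $\Gamma$, and (ii) says that $T_{\Gamma/N}^*$ exists. This covers $N=\Gamma$, direct factors, and every free quotient of $\Gamma$, since surjections onto free groups split. A second test, finite $N$, needs the definitions; we do it in Section 3, and there too the guess is right. In general the guess is wrong, and Section 4 shows where the argument for it breaks. By (i), every countable group is a quotient of a group whose model companion exists, namely $\mathbb F_\infty$. So refuting the guess means exhibiting one countable group without a model companion.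

## 2. Actions as metric structures

**2.1. The theory $T_\Gamma$.** A *probability algebra* is the Boolean algebra of measurable sets of a probability space modulo null sets, with its measure $\mu$ and the complete metric $d(a,b)=\mu(a\triangle b)$. The language has the Boolean operations, $\mu$, $d$, and one function symbol for each element of $\Gamma$. The models of $T_\Gamma$, called *$\Gamma$-models* here, are the probability algebras on which $\Gamma$ acts by measure-algebra automorphisms. The theory $T_\Gamma$ is universal. Quantifier-free formulas are built from terms $\mu(t)$ and $d(t,t')$ with continuous connectives, and each has a modulus of uniform continuity that does not depend on the model.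

**Definition (e.c.).** A $\Gamma$-model $M$ is *existentially closed* (e.c.) if for all $\Gamma$-models $W\supseteq M$, all quantifier-free $\varphi(x,y)$ and all tuples $a$ in $M$,
$$\inf_y\varphi(a,y)^M=\inf_y\varphi(a,y)^W .$$

**Definition (model companion).** $T_\Gamma^*$ is a theory in the same language such that every model of $T_\Gamma$ embeds in a model of $T_\Gamma^*$ and conversely, and such that $T^*_\Gamma$ is model complete: every embedding between models of $T_\Gamma^*$ is elementary.

If $T^*_\Gamma$ exists, then:

* (a) every $\Gamma$-model embeds in a model of $T_\Gamma^*$;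
* (b) ultraproducts of models of $T_\Gamma^*$ are models of $T_\Gamma^*$ (Łoś);
* (c) every $M\models T_\Gamma^*$ is an e.c. $\Gamma$-model.

For (c): $M$ embeds in a $\Gamma$-model and $T_\Gamma$ is universal, so $M$ is a $\Gamma$-model. If $M\subseteq W\models T_\Gamma$, embed $W$ in some $M'\models T_\Gamma^*$. By model completeness $M\preceq M'$, so
$$\inf_y\varphi(a,y)^M=\inf_y\varphi(a,y)^{M'}\le\inf_y\varphi(a,y)^W\le\inf_y\varphi(a,y)^M .$$

Conversely, for positive results we use two standard facts.

* **(F1)** If the class of e.c. models of $T_\Gamma$ is axiomatizable, then its theory is $T_\Gamma^*$. (Every model of the universal theory $T_\Gamma$ embeds in an e.c. one, and Robinson's test gives model completeness.)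
* **(F2)** A class of structures closed under isomorphism, ultraproducts and ultraroots is axiomatizable (Ben Yaacov–Berenstein–Henson–Usvyatsov, *Model theory for metric structures*, §5).

**Example (trivial group).** For $\Gamma=1$, the e.c. models are the atomless algebras. If $M$ has an atom $a$ with $\mu(a)=r$, then $\inf_y|\mu(a\wedge y)-r/2|$ equals $r/2$ in $M$, but it is $0$ in an atomless extension, such as the measure algebra of the product of $M$ with $[0,1]$. Conversely let $M$ be atomless, $a$ a tuple in $M$ and $b$ a tuple in some $W\supseteq M$. The value $\varphi(a,b)$ depends only on the measures of the atoms of the finite algebra generated by $a,b$. Each atom of the algebra generated by $a$ can be cut inside $M$ into pieces of the same measures, which yields $b'$ in $M$ with $\varphi(a,b')=\varphi(a,b)$. "Atomless" is the single axiom $\sup_x\inf_y|\mu(x\wedge y)-\tfrac12\mu(x)|=0$, so by (F1) this axiom, together with $T_1$, axiomatizes $T_1^*$.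

**2.2. Functions in ultraproducts.** For a probability algebra $B$ we have the complex spaces $L^\infty(B)\subset L^2(B)$. Automorphisms of $B$ act on both, unitarily on $L^2(B)$. If an automorphism $h$ comes from a point map, then $(hF)(f)=F(h^{-1}f)$.

**Lemma 1.** Let $B=\prod_{\mathcal U}B_n$. To every uniformly bounded sequence $u_n\in L^\infty(B_n)$ there is attached an element $[u_n]\in L^\infty(B)$ such that $(u_n)\mapsto[u_n]$ is a $*$-homomorphism, equivariant for group actions, with $\int[u_n]=\lim_{\mathcal U}\int u_n$. Consequently $\|[u_n]\|_2=\lim_{\mathcal U}\|u_n\|_2$. Also $\|[u_n]\|_\infty\le\lim_{\mathcal U}\|u_n\|_\infty$.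

*Proof.* Suppose first that all $u_n$ take values in one finite set $F$, say $u_n=\sum_{\lambda\in F}\lambda 1_{c_{n,\lambda}}$ with $(c_{n,\lambda})_\lambda$ a partition of $1$. Put $[u_n]=\sum_\lambda\lambda1_{[c_{n,\lambda}]}$, where $[c_{n,\lambda}]\in B$ is the class of the sequence. Intersections of classes are classes of intersections, so sums, products and conjugates are respected. Equivariance and the formula for the integral are clear. If $\|u_n\|_\infty\le\delta$ for $\mathcal U$-many $n$, then $c_{n,\lambda}=0$ for those $n$ whenever $|\lambda|>\delta$, hence $\|[u_n]\|_\infty\le\delta$. A general bounded sequence is, for each $m$, within $1/m$ in sup-norm of a sequence $(u_n^{(m)})_n$ with values in a finite set that does not depend on $n$. By the last estimate applied to differences, $([u_n^{(m)}])_m$ is Cauchy in sup-norm, and its limit does not depend on the choices. All properties pass to the limit. $\square$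

**Example.** Let $\mathbb Z$ act on the circle $\mathbb T$, its generator rotating by $e^{2\pi i/n}$, and let $g_n(w)=w$. The generator sends $g_n$ to $e^{-2\pi i/n}g_n$, so it fixes $[g_n]$. The small rotations have disappeared on the part of the ultraproduct generated by $[g_n]$. They have not disappeared everywhere: for even $n$, the union of every second arc of length $2\pi/n$ is sent to its complement.

**2.3. Amalgamation.**

**Lemma 2.** Let $B_1\supseteq A\subseteq B_2$ be probability algebras. There is a probability algebra $B_1\otimes_AB_2$ containing $B_1$ and $B_2$, with the two copies of $A$ identified, in which $\mu(b_1\wedge b_2)=\int E(b_1|A)E(b_2|A)$. Actions of a group on $B_1$ and $B_2$ that preserve $A$ and agree on it extend to $B_1\otimes_AB_2$.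

*Proof.* In the Boolean coproduct of $B_1$ and $B_2$, every element is a finite join of "rectangles" $b_i\wedge b'_j$, where $(b_i)$ and $(b_j')$ are finite partitions in $B_1$ and $B_2$. The expression $\int E(b_1|A)E(b_2|A)$ is nonnegative and additive in each variable. So the sum over the rectangles does not change when the partitions are refined, and it defines a finitely additive probability. Divide by the elements of measure $0$ and complete in the metric; this gives a probability algebra. It contains $B_1$ because $\mu(b_1\wedge1)=\int E(b_1|A)=\mu(b_1)$; likewise $B_2$. For $a\in A$, with $a'$ its copy in $B_2$, we have $\mu(a\wedge(1-a)')=\int1_a(1-1_a)=0$ and, symmetrically, $\mu((1-a)\wedge a')=0$, so $a=a'$. Finally, an automorphism preserving $A$ commutes with $E(\cdot|A)$, so a group acting compatibly preserves $\mu$ on rectangles. $\square$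

**2.4. Relative property (T).**

**Definition.** Let $K\trianglelefteq\Gamma$. The pair $(\Gamma,K)$ has *relative property (T)* if there are a finite $S_0\subset\Gamma$ and $\varepsilon_0>0$ such that every unitary representation of $\Gamma$ having a unit vector $\xi$ with $\|s\xi-\xi\|<\varepsilon_0$ for all $s\in S_0$ has a nonzero $K$-invariant vector. $\Gamma$ has *property (T)* iff $(\Gamma,\Gamma)$ has relative property (T). We may enlarge $S_0$, so we take it nonempty.

**Example.** A finite group $N$ has (T) with $S_0=N$, $\varepsilon_0=1$: if $\|s\xi-\xi\|<1$ for all $s\in N$, the average $\bar\xi$ of the $s\xi$ satisfies $\|\bar\xi-\xi\|<1$, so it is a nonzero invariant vector. The group $\mathbb Z$ does not have (T): the character $n\mapsto e^{in\theta}$, with $\theta\neq 0$ small, moves unit vectors by an arbitrarily small amount under any given finite set and has no nonzero invariant vector.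

**Lemma 3.** Let $(\Gamma,K)$ have relative property (T) with $(S_0,\varepsilon_0)$. In any unitary representation of $\Gamma$, let $P$ be the orthogonal projection onto the $K$-invariant vectors. Then for all $\xi$
$$\varepsilon_0\|\xi-P\xi\|\le\max_{s\in S_0}\|s\xi-\xi\| .$$

*Proof.* If $v$ is $K$-invariant, then $k\gamma v=\gamma(\gamma^{-1}k\gamma)v=\gamma v$ for $k\in K$, since $K$ is normal. So the space of $K$-invariant vectors and its orthogonal complement are $\Gamma$-invariant, and $P$ commutes with $\Gamma$. The complement contains no nonzero $K$-invariant vector. By the definition, each $v$ in it satisfies $\max_s\|sv-v\|\ge\varepsilon_0\|v\|$. Take $v=\xi-P\xi$ and note $\|sv-v\|=\|(1-P)(s\xi-\xi)\|\le\|s\xi-\xi\|$. $\square$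

## 3. Kernels with property (T): the fixed-point argument

We now carry out the argument behind the guess. It works for finite $N$, and the same proof works in the following generality.

**Theorem D.** If $T_\Gamma^*$ exists and $N\trianglelefteq\Gamma$ has property (T) as a discrete group (e.g. $N$ is finite), then $T^*_{\Gamma/N}$ exists.

For a $\Gamma$-model $R$ let $\mathrm{Fix}_N(R)$ be the closed subalgebra of $N$-fixed elements. Since $N$ is normal, it is $\Gamma$-invariant, hence a $\Gamma/N$-model.

**Lemma 4.** Let $N$ have (T) with $(S_0,\varepsilon_0)$, let $R$ be a $\Gamma$-model and $b\in R$ with $d(sb,b)\le\theta$ for all $s\in S_0$. Then there is $b''\in\mathrm{Fix}_N(R)$ with $d(b'',b)\le4\theta/\varepsilon_0^2$.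

*Proof.* A function in $L^2(R)$ is $N$-invariant iff its level sets are. So the projection onto the $N$-invariant vectors is $E(\cdot\,|\mathrm{Fix}_N(R))$. Put $f=E(1_b|\mathrm{Fix}_N(R))$. As $\|s1_b-1_b\|_2^2=d(sb,b)\le\theta$, Lemma 3 (for the pair $(N,N)$) gives $\|f-1_b\|_2\le\sqrt\theta/\varepsilon_0$. Let $b''=\{f>1/2\}$. On $b\triangle b''$ we have $|f-1_b|\ge1/2$, so $\frac14d(b'',b)\le\|f-1_b\|_2^2\le\theta/\varepsilon_0^2$. $\square$

*Proof of Theorem D.* Write $\Delta=\Gamma/N$. By (F1) and (F2) it suffices to show that the class of e.c. $\Delta$-models, which is closed under isomorphism, is closed under ultraroots and ultraproducts.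

**Step 1: ultraroots.** Suppose $M^{\mathcal U}$ is an e.c. $\Delta$-model. Then $M$ is a $\Delta$-model, by Łoś. If $M\subseteq W\models T_\Delta$, then, using Łoś at the two ends and the e.c. property of $M^{\mathcal U}\subseteq W^{\mathcal U}$ in the middle,
$$\inf_y\varphi(a,y)^M=\inf_y\varphi(a,y)^{M^{\mathcal U}}=\inf_y\varphi(a,y)^{W^{\mathcal U}}=\inf_y\varphi(a,y)^W .$$

**Step 2: set-up for ultraproducts.** Let $E_i$ be e.c. $\Delta$-models, $M=\prod_{\mathcal U}E_i$, $W\supseteq M$ a $\Delta$-model, $\varphi(x,y)$ quantifier-free, $a=[a_i]$ in $M$, $b$ in $W$, $\delta>0$, and $r=\varphi(a,b)$. We must find $c$ in $M$ with $\varphi(a,c)\le r+\delta$.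

**Step 3: move to an e.c. $\Gamma$-model.** The purpose is to use $T_\Gamma^*$. View $E_i$ as a $\Gamma$-model and choose $R_i\models T_\Gamma^*$ with $R_i\supseteq E_i$. By (b) and (c), $R=\prod_{\mathcal U}R_i$ is e.c. The $\Gamma$-model $W\otimes_MR$ contains $R$, and in it the tuple $b$ is fixed by $N$. Let $(S_0,\varepsilon_0)$ be as in the definition of (T) for $N$, and let $\eta>0$. The quantifier-free formula
$$\max\Bigl(\max(\varphi(a,y)-r,0),\ \max_{s\in S_0,\,j}d(sy_j,y_j)\Bigr)$$
has value $0$ at $b$. Since $R$ is e.c., there is $b'=[b_i']$ in $R$ with $\varphi(a,b')\le r+\eta$ and $d(sb'_j,b'_j)\le\eta$ for all $s\in S_0$ and all $j$.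

**Step 4: correct $b'$ to fixed elements.** For $\mathcal U$-many $i$ we have $\varphi(a_i,b_i')\le r+2\eta$ and $d(sb'_{i,j},b'_{i,j})\le2\eta$. Lemma 4 gives $b''_{i,j}\in\mathrm{Fix}_N(R_i)$ with $d(b''_{i,j},b'_{i,j})\le8\eta/\varepsilon_0^2$. By uniform continuity of $\varphi$, if $\eta\le\delta/8$ is small enough, then $\varphi(a_i,b_i'')\le r+2\eta+\delta/4\le r+\delta/2$ for $\mathcal U$-many $i$.

**Step 5: return to $E_i$.** The $\Delta$-model $\mathrm{Fix}_N(R_i)$ contains $E_i$, because $N$ acts trivially on $E_i$. As $E_i$ is e.c., for these $i$ there is $c_i$ in $E_i$ with $\varphi(a_i,c_i)\le r+\delta$. Choose $c_i$ arbitrarily for the other $i$, and put $c=[c_i]$. Then $\varphi(a,c)\le r+\delta$. $\blacksquare$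

## 4. Small rotations: where the fixed-point argument stops

Only Step 4 used property (T). Existential closedness can say only that $b'$ is *almost* fixed by *finitely many* elements of $N$, and we had to replace $b'$ by a nearby element that is truly $N$-fixed. For $N=\mathbb Z$ this is already impossible. Let the generator $s$ rotate $\mathbb R/\mathbb Z$ by an irrational $\theta\in(0,1/2)$, and let $b=[0,1/2)$. Then $d(sb,b)=2\theta$ is as small as we like. But the rotation is ergodic, so the only fixed elements are $0$ and $1$, at distance $1/2$ from $b$.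

This failure suggests how to build a counterexample. In the example of Section 2.2, rotations that are nontrivial at each stage $n$ become trivial in the limit. Suppose a countable group $G$ has a central subgroup $N$ with $G/N=\Gamma$, and suppose some condition on an element can be satisfied in $G$-actions in which $N$ acts by small rotations, but not in $\Gamma$-actions. In the ultraproduct the rotations disappear, and the condition is satisfied in a $\Gamma$-action. If moreover the failure at stage $n$ has a margin independent of $n$, then an ultraproduct of e.c. $\Gamma$-models cannot be e.c., and by (b), (c) the theory $T_\Gamma^*$ does not exist. Here is what this gives.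

**Theorem A.** Let $\Gamma$ be countable and $K\trianglelefteq \Gamma$ with $(\Gamma,K)$ having relative property (T). Let $1\to N\to G\to\Gamma\to1$ be a central extension with $G$ countable, and let $\tilde K$ be the preimage of $K$ in $G$. If $N\cap[\tilde K,\tilde K]$ is infinite, then $T^*_\Gamma$ does not exist.

**Corollary B.** $T^*_\Gamma$ does not exist for $\Gamma=\mathbb Z^2\rtimes SL_2(\mathbb Z)$, a 2-generated group. Hence the class of groups with a model companion is not closed under quotients; already $\mathbb F_k$, for each $2\le k\le\infty$, has a quotient without model companion.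

**Corollary C.** $T^*_\Gamma$ does not exist in each of the following cases:

1. $(\Gamma,K)$ has relative (T), $K\trianglelefteq\Gamma$, and the image of $H_2(K;\mathbb Z)\to H_2(\Gamma;\mathbb Z)$ is infinite. In particular, $\Gamma$ has (T) and $H_2(\Gamma;\mathbb Z)$ is infinite.
2. $\Gamma=\mathbb Z^2\rtimes F$ with $F\le SL_2(\mathbb Z)$ nonamenable (e.g. $\mathbb Z^2\rtimes\mathbb F_2$).
3. $\Gamma$ contains a subgroup as in 1 or 2, e.g. $\Gamma=SL_n(\mathbb Z)$, $n\ge3$.

**Example (the extension to keep in mind).** Let $\omega=\det$ on $\mathbb Z^2$ and let $H=\mathbb Z^2\times\mathbb Z$ with $(v,a)(w,b)=(v+w,\,a+b+\omega(v,w))$. This is associative because $\omega$ is bilinear, and the inverse of $(v,a)$ is $(-v,-a)$ because $\omega(v,v)=0$. The subgroup $N=\{0\}\times\mathbb Z$ is central, with quotient $\mathbb Z^2$. Since $(v,0)(w,0)=(v+w,\omega(v,w))$ and $(w,0)(v,0)=(v+w,-\omega(v,w))$, we get $[(v,0),(w,0)]=(0,2\omega(v,w))$. So $N\cap[H,H]\supseteq\{0\}\times2\mathbb Z$ is infinite.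

## 5. The equation $hu=ua_h$ attached to a central character

Let $1\to N\to G\to\Gamma\to1$ be a central extension with $G$ countable, and let $\chi\in\hat N$ be a character, that is, a homomorphism $N\to\mathbb T$. On $\Gamma$-models, $G$ acts through $\Gamma$.

**The $G$-action $Y_\chi$.** Let
$$Y_\chi=\{f:G\to\mathbb T:\ f(gz)=\overline{\chi(z)}f(g)\ \ \forall g\in G,\ z\in N\},\qquad (hf)(g)=f(h^{-1}g)\quad(h\in G).$$
Choose a section $\sigma:\Gamma\to G$. The map $f\mapsto(f(\sigma(\gamma)))_\gamma$ identifies $Y_\chi$ with $\mathbb T^\Gamma$, and we give it the product Haar measure. For $h\in G$ with image $\bar h\in\Gamma$, we have $h^{-1}\sigma(\gamma)=\sigma(\bar h^{-1}\gamma)z$ for some $z\in N$ depending on $h,\gamma$, so $(hf)(\sigma(\gamma))=\overline{\chi(z)}f(\sigma(\bar h^{-1}\gamma))$. Thus $h$ permutes the coordinates and rotates each one by a constant, and the action is p.m.p. We also write $Y_\chi$ for the measure algebra.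

**The $\Gamma$-model $X_\chi$.** For $z\in N$, which is central, $(zf)(g)=f(z^{-1}g)=f(gz^{-1})=\chi(z)f(g)$. So $N$ acts through the *global rotations* $f\mapsto cf$, $c\in\mathbb T$, which commute with $G$. Let $X_\chi$ be the algebra of sets invariant under all global rotations. It is $G$-invariant and $N$ acts trivially on it, so it is a $\Gamma$-model.

**The equation.** Let $g_\chi(f)=f(e)$. Then $(hg_\chi)(f)=g_\chi(h^{-1}f)=f(h)$. Put $a_{h,\chi}(f)=f(h)\overline{f(e)}$. This function is invariant under global rotations, so $a_{h,\chi}\in L^\infty(X_\chi)$, and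
$$hg_\chi=g_\chi\,a_{h,\chi}\quad(h\in G),\qquad zg_\chi=\overline{\chi(z)}\,g_\chi\quad(z\in N).\tag{1}$$

So the functions $a_{h,\chi}$ live in the $\Gamma$-model $X_\chi$, and the equation $hu=ua_{h,\chi}$ has the $\mathbb T$-valued solution $u=g_\chi$ in the $G$-action $Y_\chi$. Can it be solved in a $\Gamma$-model containing $X_\chi$? The next lemma compares an attempted solution with $g_\chi$.

**Lemma 5.** Let $M\supseteq X_\chi$ be a $\Gamma$-model and let $u\in L^\infty(M)$ be $\mathbb T$-valued. In the $G$-action $V=Y_\chi\otimes_{X_\chi}M$ put $k=\overline{g_\chi}\,u$. Then $\|k\|_2=1$, $zk=\chi(z)k$ for $z\in N$, and $\|sk-k\|_2=\|su-ua_{s,\chi}\|_2$ for all $s\in G$.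

*Proof.* The actions of $G$ on $Y_\chi$ and on $M$ agree on $X_\chi$, so $V$ is defined. Clearly $|k|=1$. For $z\in N$ we have $zu=u$, so $zk=\overline{zg_\chi}\,u=\chi(z)k$ by (1). For $s\in G$, multiply by the function $sg_\chi$ of modulus one and use (1):
$$\|sk-k\|_2=\|\overline{sg_\chi}\,su-\overline{g_\chi}u\|_2=\|su-(sg_\chi)\overline{g_\chi}\,u\|_2=\|su-a_{s,\chi}u\|_2.\qquad\square$$

**The direct estimate, and why it is not enough.** Let $S\subset G$ be finite, and suppose $\|su-ua_{s,\chi}\|_2\le\delta$ for $s\in S$. If $z\in N$ is a product of $r$ elements of $S$, then $\|zk-k\|_2\le r\delta$. But $zk=\chi(z)k$, so $|\chi(z)-1|\le r\delta$. Hence there is no exact solution in a $\Gamma$-model if $\chi(z)\ne1$. However, we want characters $\chi_n\to1$, and then this margin $|\chi_n(z)-1|/r$ tends to $0$.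

At the level of representations, which is all that Lemma 5 provides, nothing better is true in general. Take $G=H$ as in the example of Section 4, with $\Gamma=\mathbb Z^2$. For $c>0$ let $(\mathsf Mf)(t)=e^{ict}f(t)$ and $(\mathsf Tf)(t)=f(t+c)$ on $L^2(\mathbb R)$. Then $\mathsf{MT}=e^{-ic^2}\mathsf{TM}$, and
$$\pi\bigl((p,q),a\bigr)=e^{-ic^2(a-pq)/2}\,\mathsf M^p\mathsf T^q$$
is a unitary representation of $H$. Indeed $\mathsf M^p\mathsf T^q\mathsf M^{p'}\mathsf T^{q'}=e^{ic^2qp'}\mathsf M^{p+p'}\mathsf T^{q+q'}$, and
$$-\tfrac12\bigl(a+a'+pq'-qp'-(p+p')(q+q')\bigr)=-\tfrac12(a-pq)-\tfrac12(a'-p'q')+qp'.$$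
For the Gaussian unit vector $\xi(t)=\pi^{-1/4}e^{-t^2/2}$ (here $\pi$ is the number) we have $\|\mathsf M\xi-\xi\|\le c\,\|t\xi\|=c/\sqrt2$ and $\|\mathsf T\xi-\xi\|\le c\,\|\xi'\|=c/\sqrt2$. But $(0,2)\in[H,H]$ acts by $e^{-ic^2}$, which is not $1$ for $0<c^2<2\pi$. So as $c\to0$, vectors with nontrivial central character can be arbitrarily close to invariant under the generators $(e_1,0)$ and $(e_2,0)$. A uniform margin must come from an additional hypothesis.

## 6. A uniform margin from relative property (T)

From here on we are in the situation of Theorem A, and $N_0=N\cap[\tilde K,\tilde K]$. Relative (T) concerns representations of $\Gamma$, whereas the vector $k$ of Lemma 5 lives in a representation $\pi$ of $G$ in which $N$ acts by the scalars $\chi(z)$. The way out: conjugation $T\mapsto\pi(g)T\pi(g)^*$ on operators does not see scalars, so it *is* a representation of $\Gamma$. A nearly invariant vector gives a nearly invariant rank-one projection. Relative (T) puts a genuinely $K$-invariant operator next to it, and a spectral projection of this operator recovers a line.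

**Lemma 6.** There are a finite $S\subset G$ and $\varepsilon>0$ such that: if $\chi\in\hat N$ with $\chi|_{N_0}\ne1$ and $\pi$ is a unitary representation of $G$ with $\pi(z)=\chi(z)1$ for $z\in N$, then no unit vector $\xi$ satisfies $\|\pi(s)\xi-\xi\|<\varepsilon$ for all $s\in S$.

*Proof.* Let $(S_0,\varepsilon_0)$ be as in the definition for $(\Gamma,K)$. Let $S\subset G$ be a finite set of lifts of $S_0$, and let $\varepsilon=\varepsilon_0/8$. Note that $S$ and $\varepsilon$ do not depend on $\chi$. Suppose $\pi$ and $\xi$ violate the claim.

**Step 1: a nearly invariant operator.** Let $p$ be the projection onto $\mathbb C\xi$, and let $\rho(g)T=\pi(g)T\pi(g)^*$ on the Hilbert space of Hilbert–Schmidt operators. Since $\pi(N)$ is scalar, $\rho$ is a unitary representation of $\Gamma$. As $\rho(s)p$ is the projection onto $\mathbb C\pi(s)\xi$, and $\|\xi\xi^*-\zeta\zeta^*\|_{HS}\le\|(\xi-\zeta)\xi^*\|_{HS}+\|\zeta(\xi-\zeta)^*\|_{HS}=2\|\xi-\zeta\|$ for unit vectors, we get $\|\rho(s)p-p\|_{HS}\le2\|\pi(s)\xi-\xi\|<2\varepsilon$ for $s\in S$.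

**Step 2: an invariant operator close to it.** Let $T$ be the orthogonal projection of $p$ onto the $\rho(K)$-invariant vectors, which are the Hilbert–Schmidt operators commuting with $\pi(\tilde K)$. By Lemma 3, $\varepsilon_0\|p-T\|_{HS}\le2\varepsilon=\varepsilon_0/4$, so $\|p-T\|_{HS}\le1/4$. The space of operators commuting with the group $\pi(\tilde K)$ is closed under adjoints. The adjoint is a conjugate-linear isometry, so it also preserves the orthogonal complement of this space; hence it commutes with the projection. From $p=p^*$ we get $T=T^*$.

**Step 3: an invariant line.** Let $E$ be the range of the spectral projection $e$ of the compact self-adjoint operator $T$ for $[1/2,\infty)$. The operator norm is at most the Hilbert–Schmidt norm. So $\langle T\xi,\xi\rangle\ge\langle p\xi,\xi\rangle-\frac14=\frac34$, and $E\neq0$. If $\dim E\ge2$, then $E$ contains a unit vector $v\perp\xi$. Then $\langle Tv,v\rangle\ge\frac12$, but $\langle Tv,v\rangle=\langle(T-p)v,v\rangle\le\frac14$, which is impossible. So $E$ is a line. As $T$ commutes with $\pi(\tilde K)$, so does $e$, and $\pi(\tilde K)$ preserves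 $E$.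

**Step 4: the central character.** The group $\tilde K$ acts on the line $E$ through an abelian group, so $[\tilde K,\tilde K]$ acts trivially on $E$. But $z\in N_0$ acts by $\chi(z)$. Hence $\chi|_{N_0}=1$, a contradiction. $\square$

Together, Lemmas 5 and 6 give the margin. *If $\chi|_{N_0}\ne1$, then no $\mathbb T$-valued $u$ in any $\Gamma$-model containing $X_\chi$ satisfies $\|su-ua_{s,\chi}\|_2<\varepsilon$ for all $s\in S$.* Indeed, apply Lemma 6 to the closed subspace $\{v\in L^2(V):zv=\chi(z)v\ \forall z\in N\}$. It is $G$-invariant because $N$ is central, and it contains the unit vector $k$.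

We also need characters that tend to $1$ while staying nontrivial on $N_0$.

**Lemma 7.** If $N_0$ is infinite, there are $\chi_n\in\hat N$ with $\chi_n\to1$ pointwise and $\chi_n|_{N_0}\ne1$ for all $n$.

*Proof.* With the topology of pointwise convergence, $\hat N$ and $\hat N_0$ are compact metrizable groups, since $N$ is countable and abelian. The restriction map $\hat N\to\hat N_0$ is a continuous homomorphism. It is surjective because characters extend from subgroups, $\mathbb T$ being divisible. A continuous surjective homomorphism between compact Hausdorff groups is open: the induced bijection from the quotient is a continuous map from a compact space to a Hausdorff space, so it is a homeomorphism, and quotient maps of groups are open. Since $N_0$ is infinite, so is $\hat N_0$; being infinite and compact, it is not discrete. So the image of each neighborhood of $1$ in $\hat N$, which is a neighborhood of $1$ in $\hat N_0$, contains a nontrivial character of $N_0$. Apply this to a countable neighborhood basis at $1$. $\square$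

For $N=\mathbb Z$ and $N_0\supseteq2\mathbb Z$, as in the example, one can take $\chi_n(a)=e^{2\pi ia/(n+2)}$, $n\ge1$: then $\chi_n(2)=e^{4\pi i/(n+2)}\ne1$.

## 7. Proof of Theorem A: solvable in the limit

Fix $S,\varepsilon$ from Lemma 6 and $\chi_n$ from Lemma 7. Write $Y_n,X_n,g_n,a_{h,n}$ for $Y_{\chi_n},X_{\chi_n},g_{\chi_n},a_{h,\chi_n}$. Suppose that $T_\Gamma^*$ exists.

**Step 1: the ultraproducts.** The purpose is to place the data in an e.c. model. By (a), choose $M_n\models T_\Gamma^*$ with $M_n\supseteq X_n$. Let $\mathcal U$ be a nonprincipal ultrafilter on the positive integers, and put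
$$A=\prod_{\mathcal U}X_n\ \subseteq\ M=\prod_{\mathcal U}M_n,\qquad A\subseteq P=\prod_{\mathcal U}Y_n .$$
By (b) and (c), $M$ is an e.c. $\Gamma$-model, while $P$ carries an action of $G$. By Lemma 1 we have the elements $g=[g_n]\in L^\infty(P)$ and $a_h=[a_{h,n}]\in L^\infty(A)$. Both are $\mathbb T$-valued, and by (1) $hg=ga_h$ for $h\in G$.

**Step 2: a $\Gamma$-model that contains $g$.** In the limit the rotations by $\chi_n(z)$ should disappear; we check this on the part of $P$ that matters. Let $Q\subseteq P$ be the closed subalgebra generated by $A$ and the level sets of $g$. For $h\in G$, $A$ is $h$-invariant, and $h$ sends level sets of $g$ to level sets of $hg=ga_h\in L^\infty(Q)$, which belong to $Q$. So $Q$ is $G$-invariant. Let $z\in N$. Then $z$ fixes every element of $A$. Moreover $zg=[\overline{\chi_n(z)}g_n]$, and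
$$\|zg-g\|_\infty\le\lim_{\mathcal U}|\overline{\chi_n(z)}-1|=0 .$$
So $z$ fixes the generators of $Q$ and acts trivially on $Q$. Hence $Q$ is a $\Gamma$-model. By Lemma 2, $W=Q\otimes_AM$ is a $\Gamma$-model containing $M$, and in it
$$sg=ga_s\qquad(s\in S).$$

**Step 3: from functions to a formula.** To use that $M$ is e.c. we must express the equation through finitely many sets. Let $m\ge2$ and $\zeta=e^{2\pi i/m}$. Cut $\mathbb T$ into the arcs $I_j=\{e^{i\theta}:2\pi j/m\le\theta<2\pi(j+1)/m\}$, $0\le j<m$; every $w\in I_j$ satisfies $|w-\zeta^j|\le2\pi/m$. Put $D_j=\{g\in I_j\}\in Q$ and $B_{s,l}=\{a_s\in I_l\}\in A$. Then $g^{(m)}=\sum_j\zeta^j1_{D_j}$ and $a_s^{(m)}=\sum_l\zeta^l1_{B_{s,l}}$ satisfy $\|g-g^{(m)}\|_\infty\le2\pi/m$ and $\|a_s-a_s^{(m)}\|_\infty\le2\pi/m$. Since all these functions have modulus one and $sg=ga_s$,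
$$\|sg^{(m)}-g^{(m)}a_s^{(m)}\|_2\le\|s(g^{(m)}-g)\|_2+\|(g-g^{(m)})a_s\|_2+\|g^{(m)}(a_s-a_s^{(m)})\|_2\le 6\pi/m.$$
For $y=(y_1,\dots,y_{m-1})$ define the terms
$$t_j(y)=y_j\setminus\bigvee_{1\le k<j}y_k\quad(1\le j<m),\qquad t_0(y)=1\setminus\bigvee_{k\ge1}y_k .$$
They form a partition of $1$ for *every* $y$, and $t_j(D_1,\dots,D_{m-1})=D_j$ for all $j$. Consider the quantifier-free formula
$$\varphi(x,y)=\sum_{s\in S}\sum_{j,k,l}|\zeta^j-\zeta^{k+l}|^2\,\mu\bigl(s\,t_j(y)\wedge t_k(y)\wedge x_{s,l}\bigr),$$
where $s$ stands for the function symbol of its image in $\Gamma$. Given $y$, let $u=\sum_j\zeta^j1_{t_j(y)}$. On the set $s\,t_j(y)\wedge t_k(y)\wedge B_{s,l}$ the function $su$ equals $\zeta^j$ and $ua_s^{(m)}$ equals $\zeta^{k+l}$. Hence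
$$\varphi(B,y)=\sum_{s\in S}\|su-ua_s^{(m)}\|_2^2 .\tag{2}$$
In $W$, for $y=D$, this gives $\varphi(B,D)\le36\pi^2|S|/m^2$.

**Step 4: an approximate solution in $M$.** Since $M$ is e.c. and $B$ lies in $A\subseteq M$, there is a tuple $D'$ in $M$ with $\varphi(B,D')\le(36\pi^2|S|+1)/m^2$. Put $u=\sum_j\zeta^j1_{t_j(D')}\in L^\infty(M)$, a $\mathbb T$-valued function. By (2) and $\|a_s-a_s^{(m)}\|_\infty\le2\pi/m$,
$$\|su-ua_s\|_2\le\frac Cm\quad(s\in S),\qquad C=\sqrt{36\pi^2|S|+1}+2\pi .$$
The constant $C$ does not depend on $m$.

**Step 5: an approximate solution in some $M_n$.** Write $D'=[D_n']$ and $u_n=\sum_j\zeta^j1_{t_j(D_n')}\in L^\infty(M_n)$, which is $\mathbb T$-valued. Then $u=[u_n]$ and $su-ua_s=[su_n-u_na_{s,n}]$. By Lemma 1 and since $S$ is finite, for $\mathcal U$-many $n$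
$$\|su_n-u_na_{s,n}\|_2<\frac{C+1}m\qquad\text{for all }s\in S.\tag{3}$$

**Step 6: contradiction.** Choose $m\ge2$ with $m>(C+1)/\varepsilon$, and then $n$ satisfying (3). Now $M_n\supseteq X_n$ is a $\Gamma$-model, and the $\mathbb T$-valued function $u_n$ in it satisfies $\|su_n-u_na_{s,n}\|_2<\varepsilon$ for all $s\in S$. In detail: in $V=Y_n\otimes_{X_n}M_n$, Lemma 5 provides the unit vector $k=\overline{g_n}u_n$ with $zk=\chi_n(z)k$ for $z\in N$ and $\|sk-k\|_2<\varepsilon$ for $s\in S$. It lies in the $G$-invariant closed subspace $\{v\in L^2(V):zv=\chi_n(z)v\ \forall z\in N\}$. Since $\chi_n|_{N_0}\ne1$, this contradicts Lemma 6. So $T_\Gamma^*$ does not exist. $\blacksquare$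

## 8. The group $\mathbb Z^2\rtimes SL_2(\mathbb Z)$: proof of Corollary B

**Step 1: the central extension.** The purpose is to verify the hypotheses of Theorem A. Let $H$ and $\omega$ be as in the example of Section 4, and let $F\le SL_2(\mathbb Z)$. Since $\omega(Av,Aw)=\omega(v,w)$ for $A\in SL_2(\mathbb Z)$, the group $F$ acts on $H$ by automorphisms $(v,a)\mapsto(Av,a)$. Let $G=H\rtimes F$ and $N=\{0\}\times\mathbb Z$. The subgroup $N$ is central in $H$ and $F$ acts trivially on it, so $N$ is central in $G$, and $G/N=\mathbb Z^2\rtimes F=:\Gamma$. For $K=\mathbb Z^2$ the preimage is $\tilde K=H$, and $N\cap[\tilde K,\tilde K]\supseteq\{0\}\times2\mathbb Z$ is infinite.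

**Step 2: nonexistence.** Let $F=SL_2(\mathbb Z)$. We quote: the pair $(\mathbb Z^2\rtimes SL_2(\mathbb Z),\mathbb Z^2)$ has relative property (T) (Kazhdan, Margulis; see Bekka–de la Harpe–Valette, *Kazhdan's Property (T)*, §4.2, Shalom's proof). By Theorem A, $T^*_{\mathbb Z^2\rtimes SL_2(\mathbb Z)}$ does not exist. As $\Gamma$ is countable, it is a quotient of $\mathbb F_\infty$, and $T^*_{\mathbb F_\infty}$ exists by (i). So the statement in the problem is false.

**Step 3: two generators.** This makes $\Gamma$ a quotient of $\mathbb F_2$. Let
$$a=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad b=\begin{pmatrix}1&-1\\1&0\end{pmatrix},\qquad a^{-1}b=\begin{pmatrix}1&0\\-1&1\end{pmatrix}.$$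
The matrices $a$ and $a^{-1}b$ generate $SL_2(\mathbb Z)$, hence so do $a$ and $b$. Also $a^2=-1$, and from $b^2=\begin{pmatrix}0&-1\\1&-1\end{pmatrix}$ we get $b^3=-1$. Let $L=\langle(e_1,a),(0,b)\rangle\le\Gamma$. Since $ae_1=e_2$,
$$(e_1,a)^2(0,b)^3=(e_1+e_2,-1)(0,-1)=(e_1+e_2,1)\in L .$$
Conjugating $(v,1)$ by $(w,A)$ gives $(Av,1)$. The group $L$ maps onto $SL_2(\mathbb Z)$, which is transitive on primitive vectors, and $e_1+e_2$ is primitive. So $L$ contains $(e_1,1)$ and $(e_2,1)$, hence $\mathbb Z^2$, hence $L=\Gamma$.

Thus $\Gamma$ is a quotient of $\mathbb F_k$ for every $2\le k\le\infty$, and $T^*_{\mathbb F_k}$ exists by (i) and (ii). $\blacksquare$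

## 9. Second homology and further groups: proof of Corollary C

**Case 1.** The purpose is to produce, from the homology condition, a central extension as in Theorem A. Let $N=H_2(\Gamma;\mathbb Z)$, which is countable since $\Gamma$ is. By universal coefficients, $H^2(\Gamma;N)\to\mathrm{Hom}(H_2(\Gamma),N)$ is surjective. So there is a central extension $1\to N\to G\to\Gamma\to1$ whose class maps to the identity of $N$, and $G$ is countable. A central extension has a natural five-term exact sequence, the relevant part of which is
$$H_2(\Gamma)\to N\to G^{ab}\to\Gamma^{ab}\to0 .$$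
Here, up to sign, the first map is the image of the extension class in $\mathrm{Hom}(H_2(\Gamma),N)$ (Hilton–Stammbach, *A Course in Homological Algebra*, Ch. VI), so in our case it is the identity up to sign. Now compare with the extension $1\to N\to\tilde K\to K\to1$, which maps to the previous one by inclusions and by the identity on $N$. By naturality, its map $H_2(K)\to N$ is, up to sign, the map $H_2(K)\to H_2(\Gamma)=N$. By exactness, the image of this map is $\ker(N\to\tilde K^{ab})=N\cap[\tilde K,\tilde K]$. It is infinite by assumption, so Theorem A applies. The last claim of Case 1 is the case $K=\Gamma$.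

**Case 2.** If $F\le SL_2(\mathbb Z)$ is nonamenable, then $(\mathbb Z^2\rtimes F,\mathbb Z^2)$ has relative property (T) (Burger, *J. reine angew. Math.* 413 (1991)). The central extension of Section 8, Step 1, was constructed for arbitrary $F$, and Theorem A gives the claim.

**Case 3.** If $T_\Gamma^*$ existed, then by (ii) so would the model companion for the subgroup, against Case 1 or 2. For $n\ge3$,
$$SL_n(\mathbb Z)\ge SL_3(\mathbb Z)\ge\left\{\begin{pmatrix}A&v\\0&1\end{pmatrix}:A\in SL_2(\mathbb Z),\ v\in\mathbb Z^2\right\}\cong\mathbb Z^2\rtimes SL_2(\mathbb Z),$$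
and this subgroup falls under Case 2 with $F=SL_2(\mathbb Z)$. $\blacksquare$

**Remark.** For a pair $(\Gamma,K)$ with relative (T), the image condition in Case 1 is equivalent to the existence of an extension as in Theorem A. One direction was just shown. For the other, take any central extension $1\to N\to G\to\Gamma\to1$. By the same exactness and naturality, $N\cap[\tilde K,\tilde K]$ is the image of the composite $H_2(K)\to H_2(\Gamma)\to N$. If it is infinite, then so is the image of $H_2(K)\to H_2(\Gamma)$.
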